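# Average spectral error on round and flat surfaces: lunes and sectors

Throughout, $e(u)=e^{2\pi i u}$, $\|u\|$ is the distance from $u$ to $\mathbb Z$, and $X\ll Y$ means $|X|\le \text{const}\cdot Y$.

## 1. A natural guess, tested on the torus and the sphere

Count the eigenvalues of the Laplacian on a surface of constant curvature, subtract the expected count, and average the error. What is left? The natural guess is that, after a simple rescaling, the averaged error is an almost periodic function of the frequency, up to smaller terms which are again almost periodic. The guess was made precise as a conjecture in Robert S. Strichartz, "Average Error for Spectral Asymptotics on Surfaces", arXiv:1301.4963 (2013). We fix the definitions and then test it.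

**The surfaces.** $S$ is a compact surface of constant nonnegative curvature, with or without boundary. If there is a boundary, $\partial S$ is piecewise smooth with finitely many corners of interior angles $\{\theta_j\}$. $S$ may also have finitely many cone points with cone angles $\{\alpha_j\}$, $0<\alpha_j<2\pi$. Positive curvature is normalized to $1$. We consider $-\Delta$ with Neumann conditions on $\partial S$, or Dirichlet conditions on $\partial S$, or mixed conditions: $\partial S=\partial S_N\cup\partial S_D$ is subdivided at corner points into arcs that carry one condition each. As an operator, $-\Delta$ is the self-adjoint operator of the form $\int|\nabla f|^2$, on $H^1_0$ for Dirichlet conditions and on $H^1$ for Neumann conditions or empty boundary. Its eigenvalues are $0\le\lambda_1\le\lambda_2\le\cdots$, with multiplicity, and $N(t)=\#\{\lambda_j\le t\}$.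

**The refined asymptotic formula.** Put $\widetilde N(t)=\mathcal A t+Bt^{1/2}+C$, where

1. $\mathcal A=\frac1{4\pi}\mathrm{Area}(S)$;
2. $B=\frac1{4\pi}\mathrm{length}(\partial S_N)-\frac1{4\pi}\mathrm{length}(\partial S_D)$;
3. $C=C_1+C_2+C_3$. Here $C_3=\frac1{12\pi}\int_SK$ is the total curvature divided by $12\pi$. Next, $C_2=\frac1{12\pi}\int_{\partial S}K_1$, where $K_1$ is the geodesic curvature of the smooth arcs, positive where the boundary bends toward $S$ (so $K_1=1/r$ for a planar disk of radius $r$). Finally, with $\psi(\theta)=\frac1{24}\left(\frac\pi\theta-\frac\theta\pi\right)$, $C_1=\sum_j\psi(\theta_j)$ for pure Neumann or pure Dirichlet conditions. For mixed conditions $C_1=\sum\psi(\theta_j')+\sum(\psi(2\theta_j'')-\psi(\theta_j''))$, where the $\theta_j'$ are the corners with the same condition on both incident arcs and the $\theta_j''$ those with different conditions. Cone points add $\sum_j2\psi(\alpha_j/2)$ to $C_1$.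

Let $D(t)=N(t)-\widetilde N(t)$ and $A(t)=\frac1t\int_0^tD(s)\,ds$.

**Definition (uniformly almost periodic).** A continuous $g:\mathbb R\to\mathbb C$ is *uniformly almost periodic* (u.a.p.) if for every $\varepsilon>0$ the $\varepsilon$-almost periods, that is, the $\tau$ with $\sup_x|g(x+\tau)-g(x)|\le\varepsilon$, are relatively dense in $\mathbb R$ (every interval of some fixed length contains one).

Continuous periodic functions are u.a.p.; so is $\cos x+\cos\sqrt2x$, which is not periodic. Textbook facts: u.a.p. functions are bounded, sums and uniform limits of u.a.p. functions are u.a.p., and if $k\in L^1$ then $k*g$ is u.a.p. (an $\varepsilon$-almost period of $g$ is an $\varepsilon\|k\|_1$-almost period of $k*g$). We shall use one more fact many times.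

**(AP)** *If $g$ is u.a.p. and $g(x)\to0$ as $x\to+\infty$, then $g\equiv0$.* Indeed, for each $\varepsilon$ there are arbitrarily large $\varepsilon$-almost periods $\tau$, and $|g(x)|\le\varepsilon+|g(x+\tau)|$.

**Conjecture.** *(a) If $S$ is flat, there is a u.a.p. $g$ of mean value zero with*
$$A(t)=g(t^{1/2})t^{-1/4}+O(t^{-1/2}),$$
*and more generally there are u.a.p. $g_j$, $g_1=g$, with $A(t)=\sum_{j=1}^{J}g_j(t^{1/2})t^{-j/4}+O(t^{-(J+1)/4})$ for all $J$.*

*(b) If $S$ has curvature $1$, there is a u.a.p. $g$ of mean value zero with*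
$$A(t)=g\Bigl(\sqrt{t+\tfrac14}\Bigr)+O(t^{-1/2}),$$
*and more generally there are u.a.p. $g_j$, $g_1=g$, with $A(t)=\sum_{j=1}^{J}g_j\bigl(\sqrt{t+\frac14}\bigr)t^{-(j-1)/2}+O(t^{-J/2})$ for all $J$.*

*(All bounds are as $t\to\infty$, and implied constants may depend on $J$.)* Is it true?

**Test on a flat torus.** Let $S=\mathbb R^2/(2\pi\mathbb Z)^2$. The eigenvalues are $|n|^2$, $n\in\mathbb Z^2$, and $\widetilde N(t)=\pi t$. Then $\int_0^tN=\sum_n(t-|n|^2)_+$. With $R=\sqrt t$, the function $(R^2-|x|^2)_+$ has Fourier transform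
$$2\pi\int_0^R(R^2-r^2)J_0(2\pi r|\xi|)\,r\,dr=\frac{R^2J_2(2\pi R|\xi|)}{\pi|\xi|^2}$$
(integrate by parts with $(rJ_1(kr))'=krJ_0(kr)$, then use $(r^2J_2(kr))'=kr^2J_1(kr)$). It is $O(|\xi|^{-5/2})$, which is summable over $\mathbb Z^2\setminus0$, so Poisson summation applies. The term $n=0$ is $\pi t^2/2=\int_0^t\widetilde N$, and
$$A(t)=\frac1\pi\sum_{n\ne0}\frac{J_2(2\pi|n|\sqrt t)}{|n|^2}=t^{-1/4}\,\frac1{\pi^2}\sum_{n\ne0}\frac{\cos(2\pi|n|\sqrt t-\frac{5\pi}4)}{|n|^{5/2}}+O(t^{-3/4}).$$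
The series converges uniformly, so $g$ is u.a.p. with mean zero. Inserting the full asymptotic expansion of $J_2$ gives all further terms. Part (a) holds here.

**Test on the unit sphere.** The eigenvalues are $l(l+1)$ with multiplicity $2l+1$, and $\widetilde N(t)=t+\frac13$. Put $y=\sqrt{t+\frac14}$, so that $t-l(l+1)=y^2-(l+\frac12)^2$. Let $n=\lfloor y+\frac12\rfloor$ and $r=y-n\in[-\frac12,\frac12)$. Since $\sum_{l<n}(l+\frac12)^3=\frac{n^2(2n^2-1)}8$,
$$\int_0^tN=2\sum_{l<n}(l+\tfrac12)\bigl(y^2-(l+\tfrac12)^2\bigr)=y^2n^2-\frac{n^4}2+\frac{n^2}4 .$$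
Insert $n=y-r$ and subtract $\int_0^t\widetilde N=\frac{t^2}2+\frac t3=\frac{y^4}2+\frac{y^2}{12}+\frac1{32}-\frac1{12}$:
$$tA(t)=y^2\bigl(\tfrac16-2r^2\bigr)+y\bigl(2r^3-\tfrac r2\bigr)+\tfrac{r^2}4-\tfrac{r^4}2+\tfrac5{96}.$$
Each of the three coefficients is a continuous $1$-periodic function of $y$ (compare $r=\pm\frac12$). So (b) holds, with $g=\frac16-2r^2$, which has mean zero.

Both tests support the guess. Yet it is wrong in both parts, already in the first displayed formula.

## 2. Lunes and sectors: the statements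

**Definition (meagre, residual).** A set is *nowhere dense* if its closure has empty interior, *meagre* if it is a countable union of nowhere dense sets, and *residual* if its complement is meagre. By Baire's theorem a residual subset of an interval is dense, in particular nonempty. Example: $\mathbb Q$ is meagre in $\mathbb R$, and the irrationals are residual.

For $0<\beta<\pi$ put $\mu=\pi/\beta>1$. Let
$$L_\beta=\{0<\vartheta<\pi,\ 0<\alpha<\beta\}\subset S^2,\qquad \Omega_\beta=\{0<r<1,\ 0<\alpha<\beta\}\subset\mathbb R^2,$$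
in spherical and polar coordinates, both with Dirichlet conditions. The lune $L_\beta$ has two corners of angle $\beta$; the sector $\Omega_\beta$ has corners $\beta,\frac\pi2,\frac\pi2$.

**Theorem 1 (disproof of (b)).** *For $\mu=1+\sum_{n\ge1}10^{-n!}$ and $\beta=\pi/\mu$, there is no u.a.p. $g$ with $A(t)=g(\sqrt{t+1/4})+O(t^{-1/2})$ on $L_\beta$.*

**Theorem 2 (disproof of (a)).** *Let $\eta$ be a positive bounded function on $[1,\infty)$ with $\eta(t)\to0$. The set of $\beta\in(0,\pi)$ for which, on $\Omega_\beta$, some u.a.p. $g$ satisfies $A(t)=g(t^{1/2})t^{-1/4}+O(\eta(t)t^{-1/4})$ is meagre. In particular ($\eta=t^{-1/4}$), the first formula of (a) fails for a residual, hence nonempty, set of $\beta$.*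

**Theorem 3 (sharp version of (b) on lunes).**

*(i) If $\mu$ is rational, all of (b) holds on $L_\beta$.*

*(ii) If $\mu$ is irrational with continued fraction denominators $q_k$, the following are equivalent on $L_\beta$: the first formula of (b); the full expansion (b); $\sum_{k\ge1}q_{k+1}/q_k^2<\infty$; $\sum_{h\ge1}h^{-2}\|h\mu\|^{-1}<\infty$. In that case $g=0$.*

*(iii) Hence (b) holds on $L_\beta$ for a.e. $\beta$ and fails for residually many $\beta$. Moreover, for any positive bounded $\eta\to0$, for residually many $\beta$ no u.a.p. $g$ satisfies $A(t)=g(\sqrt{t+1/4})+O(\eta(t))$.*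

*(iv) Theorem 1 and (i)–(iii) also hold for the Neumann lune and for the closed football with two cone points of angle $2\beta$.*

The football is the double of the lune: $0<\vartheta<\pi$, $\alpha\in\mathbb R/2\beta\mathbb Z$. Theorems 1 and 2 disprove the conjecture; Theorem 3 is additional and says exactly what is true on lunes.

## 3. Exact counting on a spherical lune

**Step 1: find the spectrum.** For $\nu=\mu m$ with $m\ge1$, and $k\ge0$, consider
$$f=(\sin\vartheta)^\nu\,C_k^{(\nu+1/2)}(\cos\vartheta)\,\sin(\nu\alpha).$$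
Write $s=\sin\vartheta$, $x=\cos\vartheta$, and let $P=C_k^{(\nu+1/2)}$ be the Gegenbauer polynomial, which satisfies $(1-x^2)P''-(2\nu+2)xP'+k(k+2\nu+1)P=0$. With $u=s^\nu P(x)$ we have $su'=\nu s^\nu xP-s^{\nu+2}P'$ (prime on $u$ means $d/d\vartheta$), and therefore
$$\frac1s(su')'-\frac{\nu^2}{s^2}u=s^\nu\bigl[(1-x^2)P''-(2\nu+2)xP'-\nu(\nu+1)P\bigr]=-(\nu+k)(\nu+k+1)u,$$
because $k(k+2\nu+1)+\nu(\nu+1)=(\nu+k)(\nu+k+1)$. So $-\Delta f=(\nu+k)(\nu+k+1)f$ in the interior.

Next, $f$ lies in $H^1_0$. Since $\nu>1$, the gradient of $f$ is $O(s^{\nu-1})$, hence bounded; and $f$ is continuous on the closed lune and zero on its boundary. A function in $H^1$ with these last two properties is in $H_0^1$: the functions $(f-\varepsilon)_+$ and $(f+\varepsilon)_-$ have compact support in the interior and converge in $H^1$ to $f_+$ and $f_-$. The equation $\int\nabla f\cdot\nabla g=\lambda\int fg$ holds for $g\in C_c^\infty$, hence for $g\in H^1_0$, so $f$ is an eigenfunction.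

Finally, these functions form a complete orthogonal system. The sines $\sin(\mu m\alpha)$ are complete in $L^2(0,\beta)$. For fixed $m$, multiplication by $s^\nu$ is an isometry of $L^2((1-x^2)^\nu dx)$ onto $L^2(dx)$, and the $C_k^{(\nu+1/2)}$ are the orthogonal polynomials for $(1-x^2)^\nu dx$, complete because polynomials are dense. So the list is the whole spectrum, and
$$\sqrt{\lambda+\tfrac14}=\mu m+k+\tfrac12,\qquad m\ge1,\ k\ge0 .$$

**Step 2: sum over $k$ for fixed $m$.** Put $y=\sqrt{t+\frac14}$. Then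
$$\int_0^tN=\sum_\lambda(t-\lambda)_+=\sum_{m\ge1}\sum_{k\ge0}\bigl(y^2-(\mu m+k+\tfrac12)^2\bigr)_+ .$$
Fix $a=\mu m<y$ and let $u=y-a$, $n=\lfloor u+\frac12\rfloor$, $r=u-n\in[-\frac12,\frac12)$. The terms with $k<n$ are nonnegative and the others vanish after taking the positive part. Since $\int_{c-1/2}^{c+1/2}w^2\,dw=c^2+\frac1{12}$,
$$\sum_{k<n}\bigl(y^2-(a+k+\tfrac12)^2\bigr)=\int_a^{a+n}(y^2-w^2)\,dw+\frac n{12}.$$
Here $a+n=y-r$, and $\int_{y-r}^y(y^2-w^2)\,dw=\int_0^r(2yz-z^2)\,dz=yr^2-\frac{r^3}3$; also $n=y-a-r$. With $p(a)=\int_a^y(y^2-w^2)dw=\frac23y^3-y^2a+\frac{a^3}3$ and the functions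
$$\Phi=r^2-\tfrac1{12},\qquad \Psi=\tfrac{r^3}3-\tfrac r{12},$$
which are continuous and $1$-periodic in $u$, the sum over $k$ equals
$$p(a)-\frac a{12}-y\,\Phi(u)+\Psi(u).\tag{1}$$
Their Fourier series are $\Phi(u)=\sum_{h\ne0}\Phi_he(hu)$ with $\Phi_h=\frac{(-1)^h}{2\pi^2h^2}$, and, since $\Psi'=\Phi$ and $\Psi$ is odd, $\Psi_0=0$ and $\Psi_h=\frac{\Phi_h}{2\pi ih}$.

**Step 3: sum over $m$.** The relevant $m$ are $1\le m\le M$ with $M=\lceil y/\mu\rceil-1$. Let $v=y-\mu M\in(0,\mu]$ and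
$$S(y)=\sum_{m=1}^M\Phi(y-\mu m),\qquad S^\Psi(y)=\sum_{m=1}^M\Psi(y-\mu m).$$
By (1), $\int_0^tN=\sum_{m=1}^M\bigl[p(\mu m)-\frac{\mu m}{12}\bigr]-yS(y)+S^\Psi(y)$. With $M=(y-v)/\mu$ the bracket sum is
$$\frac{2y^3(y-v)}{3\mu}-\frac{y^2(y-v)(y-v+\mu)}{2\mu}+\frac{(y-v)^2(y-v+\mu)^2}{12\mu}-\frac{(y-v)(y-v+\mu)}{24\mu}.$$
Use $(y-v)(y-v+\mu)=y^2+(\mu-2v)y+v(v-\mu)$ and collect powers of $y$.

- $y^4$: $\frac{8-6+1}{12\mu}=\frac1{4\mu}$.
- $y^3$: $-\frac{2v}{3\mu}+\frac v\mu-\frac12-\frac v{3\mu}+\frac16=-\frac13$.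
- $y^2$: $-\frac{v^2-\mu v}{2\mu}+\frac{6v^2-6\mu v+\mu^2}{12\mu}-\frac1{24\mu}=\frac\mu{12}-\frac1{24\mu}$.
- $y^1$: $c_1(v)=\frac{(\mu-2v)v(v-\mu)}{6\mu}-\frac{\mu-2v}{24\mu}$.
- $y^0$: $c_0(v)=\frac{v^2(v-\mu)^2}{12\mu}-\frac{v(v-\mu)}{24\mu}$.

The dependence on $v$ has cancelled from the three top coefficients.

**Step 4: subtract the refined asymptotics.** The lune has area $2\beta$, boundary length $2\pi$, geodesic sides and two corners $\beta$. So $\mathcal A=\frac1{2\mu}$, $B=-\frac12$, and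
$$C=\frac{2\beta}{12\pi}+2\psi(\beta)=\frac1{6\mu}+\frac1{12}\Bigl(\mu-\frac1\mu\Bigr)=\frac\mu{12}+\frac1{12\mu}.$$
Hence $\int_0^t\widetilde N=\frac{t^2}{4\mu}-\frac{t^{3/2}}3+Ct$. As $y^2=t+\frac14$, the $t$-coefficient of $\frac{y^4}{4\mu}+(\frac\mu{12}-\frac1{24\mu})y^2$ is $\frac1{8\mu}+\frac\mu{12}-\frac1{24\mu}=C$. With a constant $\kappa_\mu$,
$$tA(t)=y\bigl(c_1(v)-S(y)\bigr)+c_0(v)+S^\Psi(y)+\kappa_\mu-\tfrac13\bigl((t+\tfrac14)^{3/2}-t^{3/2}\bigr).\tag{2}$$
For $t>\frac14$ the last bracket has a convergent expansion in $t^{1/2-l}$, $l\ge0$. Since $c_0,c_1$ are bounded on $(0,\mu]$ and $S,S^\Psi=O(y)$,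
$$A(t)=-\frac{S(y)}y+O\Bigl(\frac1y\Bigr).\tag{3}$$

**The case $\mu=2$.** Here $\Phi(y-2m)=\Phi(y)$, so $S(y)=M\Phi(y)$ and (3) gives $A(t)=-\frac12\Phi(y)+O(1/y)$. This agrees with the sphere, where $g=-2\Phi$ and the area is four times as large. The real test is irrational $\mu$.

## 4. Telescoping, and a lune with small denominators

By (3) everything depends on the sums $S(y)=\sum_{m\le M}\Phi(y-\mu m)$. The sensible first attempt for irrational $\mu$ is to make them telescope: look for a continuous $1$-periodic $\omega$ with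
$$\Phi(x)=\omega(x+\mu)-\omega(x).$$
Then $S(y)=\omega(y)-\omega(y-\mu M)=\omega(y)-\omega(v)$ is bounded, and (2) turns into an almost periodic expansion (Section 5 carries this out). Comparing Fourier coefficients, one must have
$$\omega_h=\frac{\Phi_h}{e(h\mu)-1}\quad(h\ne0),\qquad|e(h\mu)-1|=2|\sin\pi h\mu|\asymp\|h\mu\| .$$
If $\sum h^{-2}\|h\mu\|^{-1}<\infty$ this defines $\omega$. But a bounded $\omega$ has bounded Fourier coefficients, so if $h^{-2}\|h\mu\|^{-1}$ is unbounded, no bounded $\omega$ exists. This is one obstruction, not the only one: Section 5 shows that the dividing line is convergence of the series, and gives a $\mu$ for which the terms stay bounded but the series diverges. To disprove (b), the crude obstruction suffices. We only need that boundedness of $S$ is not just convenient but forced.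

Let $S_M(x)=\sum_{m=1}^M\Phi(x-\mu m)$, so $S(y)=S_M(y)$ for $y\in(\mu M,\mu(M+1)]$.

**Lemma 4.** *Let $\mu$ be irrational. Then $A(t)\to0$ on $L_\beta$. The first formula of (b) holds for some u.a.p. $g$ if and only if $S$ is bounded on some $[y_0,\infty)$, $y_0>0$; then $g=0$ and $\sup_{M,x}|S_M(x)|<\infty$.*

*Proof.* The Fourier coefficients of $S_M$ are $\Phi_h\sum_{m\le M}e(-h\mu m)$, with
$$\Bigl|\Phi_h\sum_{m\le M}e(-h\mu m)\Bigr|=|\Phi_h|\frac{|\sin\pi Mh\mu|}{|\sin\pi h\mu|}\le|\Phi_h|\min\Bigl(M,\frac1{2\|h\mu\|}\Bigr).\tag{4}$$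
Divide by $M$ and sum over $h$. Each term tends to $0$ as $M\to\infty$ and is dominated by $|\Phi_h|$, so $\sup_x|S_M(x)|=o(M)$. Hence $S(y)=o(y)$, and $A(t)\to0$ by (3).

If $A(t)=g(y)+O(t^{-1/2})$, then $g(y)\to0$, so $g\equiv0$ by (AP), and (3) gives $S(y)/y=O(1/y)$: $S$ is bounded near infinity. Conversely, if $S$ is bounded near infinity, (3) gives $A=O(t^{-1/2})$, which is the first formula with $g=0$.

For the last claim, given $x$ and $M$ choose $y'\equiv x$ mod $1$ with $y'-\mu M\ge y_0$. Passing from $y'$ to $y'-\mu M$ lowers the number of summands by exactly $M$, and $S(y'-\mu M)$ consists of the summands of $S(y')$ with index larger than $M$. So $S_M(x)=S(y')-S(y'-\mu M)$, which is bounded. $\square$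

**A lower bound.** Let $\mu$ be irrational, $h\ge1$, $\delta=\|h\mu\|\le\frac14$ and $M=\lfloor\frac1{2\delta}\rfloor$. Then $M\delta\in[\frac12-\delta,\frac12]\subset[\frac14,\frac12]$, so $|\sin\pi Mh\mu|=\sin\pi M\delta\ge\frac{\sqrt2}2$, while $|\sin\pi h\mu|\le\pi\delta$. A sup norm dominates every Fourier coefficient, so by the equality in (4)
$$\sup_x|S_M(x)|\ge\frac1{2\pi^2h^2}\cdot\frac{\sqrt2/2}{\pi\|h\mu\|}.\tag{5}$$

**Proof of Theorem 1.** Let $h=10^{n!}$, $n\ge4$. Then $h\mu$ is an integer plus $\sum_{k>n}10^{n!-k!}$, so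
$$0<\|h\mu\|\le2\cdot10^{n!-(n+1)!}=2\cdot10^{-n\cdot n!}=2h^{-n}<h^{-3}.$$
In particular $\mu$ is irrational: for $\mu=a/d$ a nonzero $\|h\mu\|$ is at least $1/d$. By (5), $\sup|S_M|\ge c\,h^{-2}h^3=ch$ with an absolute $c>0$ and a suitable $M$. As $n\to\infty$ this contradicts $\sup_{M,x}|S_M(x)|<\infty$, so by Lemma 4 the first formula of (b) fails. $\square$

## 5. Exactly which lunes satisfy (b)

**Continued fractions.** For irrational $\mu$ let $q_0=1\le q_1<q_2<\cdots$ be the denominators of the convergents, $q_{k+1}=a_{k+1}q_k+q_{k-1}$ with $a_{k+1}\ge1$. For $k\ge1$,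
$$\frac1{2q_{k+1}}<\|q_k\mu\|<\frac1{q_{k+1}},\qquad \|h\mu\|\ge\|q_k\mu\|\ \text{ for }1\le h<q_{k+1},$$
and $q_k\ge2^{(k-1)/2}$. Example: for $\mu=\frac{1+\sqrt5}2$ all $a_k=1$ and $q_{k+1}\le2q_k$, so $\sum q_{k+1}/q_k^2<\infty$. In the other direction, if $a_{k+1}=q_k$ for all $k\ge1$, then $q_{k+1}=q_k^2+q_{k-1}$. For $q_k\le h<q_{k+1}$ we then have $h^{-2}\|h\mu\|^{-1}\le2q_{k+1}/q_k^2\le4$, so these terms are bounded, although $\sum q_{k+1}/q_k^2=\infty$. By the theorem we are proving, (b) holds in the first case and fails in the second.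

**Step 1: the two series in (ii) converge together.** The purpose is to replace the sum over all $h$ by a sum over denominators. One direction: keeping only $h=q_k$, $k\ge1$, $\sum_hh^{-2}\|h\mu\|^{-1}\ge\sum_kq_k^{-2}\|q_k\mu\|^{-1}\ge\sum_kq_{k+1}/q_k^2$.

Conversely, let $k\ge2$, $j\ge1$, and consider the $h\in[jq_k,(j+1)q_k)$ with $q_k\le h<q_{k+1}$. Two of them differ by some $d$ with $1\le d<q_k$, so the points $h\mu$ mod $1$ are pairwise at distance $\ge\|q_{k-1}\mu\|>\frac1{2q_k}$. Hence at most one of them lies in the arc $\|h\mu\|\le\frac1{4q_k}$, and for it $\|h\mu\|\ge\|q_k\mu\|$, so $\|h\mu\|^{-1}\le2q_{k+1}$. Order the others on each side of $0$: the $i$-th one ($i\ge0$) has $\|h\mu\|\ge\frac{1+2i}{4q_k}$, and there are at most $q_k$ on each side. Their contribution to $\sum\|h\mu\|^{-1}$ is at most $2\sum_{i=0}^{q_k}\frac{4q_k}{1+2i}\ll q_k\log(2q_k)$. Divide by $h^2\ge j^2q_k^2$ and sum over $j$: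
$$\sum_{q_k\le h<q_{k+1}}\frac1{h^2\|h\mu\|}\ll\frac{\log(2q_k)}{q_k}+\frac{q_{k+1}}{q_k^2}.$$
The first terms are summable over $k$ because $q_k$ grows exponentially; the finitely many $h<q_2$ do not matter.

**Step 2: convergence gives the full expansion.** This is the telescoping attempt, now legitimate. Let
$$\omega(x)=\sum_{h\ne0}\frac{\Phi_h}{e(h\mu)-1}e(hx),\qquad \omega_\Psi(x)=\sum_{h\ne0}\frac{\Psi_h}{e(h\mu)-1}e(hx).$$
As $|e(h\mu)-1|\ge4\|h\mu\|$, both converge absolutely; $\omega,\omega_\Psi$ are continuous and $1$-periodic, $\Phi(x)=\omega(x+\mu)-\omega(x)$ and $\Psi(x)=\omega_\Psi(x+\mu)-\omega_\Psi(x)$. Telescoping, $S(y)=\omega(y)-\omega(v)$, $S^\Psi(y)=\omega_\Psi(y)-\omega_\Psi(v)$, and (2) becomes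
$$tA(t)=y\,b(y)+c(y)-\tfrac13\bigl((t+\tfrac14)^{3/2}-t^{3/2}\bigr),$$
$$b(y)=c_1(v)+\omega(v)-\omega(y),\qquad c(y)=c_0(v)+\kappa_\mu-\omega_\Psi(v)+\omega_\Psi(y).$$
A function of $v$ is $\mu$-periodic in $y$ and can jump only at $y\in\mu\mathbb Z$, where $v$ falls from $\mu$ to $0^+$. Since $c_1(0)=-\frac1{24}$, $c_1(\mu)=\frac1{24}$ and $\omega(\mu)-\omega(0)=\Phi(0)=-\frac1{12}$, the jump of $c_1(v)+\omega(v)$ is $-\frac1{24}-\frac1{24}+\frac1{12}=0$. Since $c_0(0)=c_0(\mu)=0$ and $\omega_\Psi(\mu)-\omega_\Psi(0)=\Psi(0)=0$, the jump of $c_0(v)-\omega_\Psi(v)$ is $0$. So $b$ and $c$ are sums of a continuous $\mu$-periodic and a continuous $1$-periodic function, hence u.a.p. Divide by $t$ and expand $y=t^{1/2}(1+\frac1{4t})^{1/2}$ and $(t+\frac14)^{3/2}-t^{3/2}$ in powers of $t$. Every term is a u.a.p. function of $y$ times $t^{-(j-1)/2}$ with $j\ge2$. This is the full expansion (b) with $g_1=0$.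

**Step 3: the first formula of (b) forces convergence.** By Lemma 4 we have $|S_M(x)|\le C_0$ for all $M,x$. First we extract a bounded function whose Fourier coefficients are the telescoping coefficients. The Cesàro means $\frac1L\sum_{M=1}^LS_M$ are bounded by $C_0$, so they have a weak-* limit point $W$ in $L^\infty(\mathbb R/\mathbb Z)$, real, with $\|W\|_\infty\le C_0$. For $h\ne0$ and $z=e(-h\mu)\ne1$ we have $\sum_{m=1}^Mz^m=\frac{z(1-z^M)}{1-z}$, whose Cesàro limit is $\frac z{1-z}=\frac1{e(h\mu)-1}$. So $W_0=0$, $W_h=\frac{\Phi_h}{e(h\mu)-1}$, and since $4\|h\mu\|\le|e(h\mu)-1|\le2\pi\|h\mu\|$,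
$$\frac1{4\pi^3h^2\|h\mu\|}\le|W_h|\le\frac1{8\pi^2h^2\|h\mu\|}\qquad(h\ne0).\tag{6}$$
Boundedness of $W$ gives directly only that each $|W_h|$ is bounded. To get the *sum* over $h=q_k$ we test $W$ against a Riesz product.

Choose $k_0\ge1$ with $q_{k_0}\ge100$ and let $\mathcal K=\{k\ge k_0:q_{k+1}\ge q_k^{3/2}\}$. For $k\ge k_0$, $k\notin\mathcal K$ we have $q_{k+1}/q_k^2<q_k^{-1/2}$, which is summable. For $k\in\mathcal K$ we have $q_{k+1}\ge q_k^{1/2}q_k\ge10q_k$, so $q_{k'}\ge q_{k+1}\ge10q_k$ whenever $k<k'$ in $\mathcal K$. For $n\ge k_0$ let $\mathcal K_n=\mathcal K\cap[k_0,n]$ and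
$$\Pi_n(x)=\prod_{k\in\mathcal K_n}\bigl(1+\mathrm{Re}(\epsilon_ke(q_kx))\bigr)\ge0,\qquad|\epsilon_k|=1 .$$
Expanding, $\Pi_n$ has frequencies $h(\zeta)=\sum_k\zeta_kq_k$, $\zeta_k\in\{-1,0,1\}$, and the coefficient at $h(\zeta)$ has modulus $2^{-\#\mathrm{supp}\,\zeta}$. The frequencies are distinct. Indeed, in a difference of two of them, with coefficients in $\{-2,\dots,2\}$ and largest index $k'$, the leading term is at least $q_{k'}$ and the rest is at most $2q_{k'}(\frac1{10}+\frac1{100}+\cdots)=\frac29q_{k'}$. In particular $h(\zeta)=0$ only for $\zeta=0$. So $\int_0^1\Pi_n=1$ and, as $\Pi_n\ge0$, $|\int_0^1W\Pi_n|\le C_0$.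

The frequencies $\pm q_k$ contribute $\frac{\epsilon_k}2W_{-q_k}+\frac{\overline{\epsilon_k}}2W_{q_k}=\mathrm{Re}(\overline{\epsilon_k}W_{q_k})$ to $\int W\Pi_n$. Choose $\epsilon_k=W_{q_k}/|W_{q_k}|$; then they contribute exactly $\sum_{k\in\mathcal K_n}|W_{q_k}|$.

It remains to bound the contribution of the $\zeta$ with at least two nonzero entries. Let $k<k'$ be the smallest and largest index in the support. Then $|h(\zeta)|\ge(1-\frac19)q_{k'}=\frac89q_{k'}$. For the first $i\in\mathcal K$ with $i>k$ we have $q_{i+1}\ge10q_i\ge10q_{k+1}$, and along $\mathcal K$ these numbers grow by factors at least $10$. So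
$$\|h(\zeta)\mu\|\ge\|q_k\mu\|-\sum_{i\in\mathcal K,\,i>k}\|q_i\mu\|\ge\frac1{q_{k+1}}\Bigl(\frac12-\frac19\Bigr)\ge\frac1{3q_{k+1}} .$$
By (6), $|W_{h(\zeta)}|\ll q_{k+1}/q_{k'}^2\le1/q_{k'}$, since $k+1\le k'$. If $k'$ is the $\rho$-th element of $\mathcal K$ ($\rho\ge0$), the total weight $\sum2^{-\#\mathrm{supp}\,\zeta}$ of all $\zeta$ with largest index $k'$ is at most $2\cdot\frac12\cdot(1+2\cdot\frac12)^\rho=2^\rho$, while $q_{k'}\ge100\cdot10^\rho$. So these $\zeta$ contribute $\ll\sum_\rho5^{-\rho}\ll1$ altogether.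

Hence $\sum_{k\in\mathcal K_n}|W_{q_k}|$ is bounded uniformly in $n$. By (6), $|W_{q_k}|\ge\frac{q_{k+1}}{4\pi^3q_k^2}$, so $\sum_{k\in\mathcal K}q_{k+1}/q_k^2<\infty$, and with the indices outside $\mathcal K$, $\sum_kq_{k+1}/q_k^2<\infty$. The full expansion contains the first formula, so Steps 1–3 prove (ii); $g=0$ is in Lemma 4.

**Step 4: rational $\mu$.** The purpose is (i). Let $\mu=a/d$ in lowest terms, $\bar\Phi(y)=\frac1d\sum_{m=1}^d\Phi(y-\mu m)$, and define $\bar\Psi$ likewise. Then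
$$S(y)=M\bar\Phi(y)+\sum_{m\le M}\bigl(\Phi(y-\mu m)-\bar\Phi(y)\bigr).$$
The summands have period $d$ in $m$ and add up to $0$ over a period, so the last sum depends only on $M$ mod $d$ and $y$ mod $1$. Replacing $y$ by $y+a=y+d\mu$ changes neither, so it has period $a$ in $y$. The same holds for $S^\Psi$, and $v$ also has period $a$. With $M=(y-v)/\mu$, (2) becomes
$$tA(t)=y^2a_2(y)+y\,a_1(y)+a_0(y)-\tfrac13\bigl((t+\tfrac14)^{3/2}-t^{3/2}\bigr),\qquad a_2=-\bar\Phi/\mu,$$
with $a_i$ of period $a$, left-continuous and piecewise continuous. Let $\delta_i$ be the jump of $a_i$ at $y_0$. Since $tA(t)$ is continuous at $y_0+na$ for all large $n$, $(y_0+na)^2\delta_2+(y_0+na)\delta_1+\delta_0=0$ for all large $n$, so $\delta_2=\delta_1=\delta_0=0$. So the $a_i$ are continuous and periodic, hence u.a.p. Dividing by $t$ and expanding gives (b) with $g_1=a_2$, which has mean zero because $\Phi$ has. This proves (i).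

**Step 5: almost all and residually many angles.** The purpose is (iii). The set of $\mu\in[j,j+1]$ with $\|h\mu\|<h^{-3/2}$ has measure at most $2h^{-3/2}$, which is summable. By Borel–Cantelli, for a.e. $\mu$ we have $\|h\mu\|\ge h^{-3/2}$ for all large $h$, hence $q_{k+1}<\|q_k\mu\|^{-1}\le q_k^{3/2}$ for all large $k$, and the condition in (ii) holds.

Now let $\eta\to0$ be given. Replacing $\eta(t)$ by $\sup_{s\ge t}\eta(s)$ only strengthens the claim, so let $\eta$ be nonincreasing. Choose $\sigma_h\in(0,\frac14]$ with $\sigma_h\le h^{-3}/4$ and such that $\eta(t)\le h^{-3}$ for all $t\ge1/(64\sigma_h^2)$. Let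
$$G=\bigcap_{H\ge1}\ \bigcup_{h\ge H}\{\mu>1:0<\|h\mu\|<\sigma_h\}.$$
Each union is open, and dense: close to a rational $a/d$, with $h\ge H$ a multiple of $d$, all $\mu\ne a/d$ near $a/d$ belong to it. So $G$ is a dense $G_\delta$, hence residual. It contains only irrationals, because for $\mu=a/d$ a nonzero $\|h\mu\|$ is $\ge1/d$ while $\sigma_h\to0$.

Let $\mu\in G$ and suppose $A(t)=g(y)+O(\eta(t))$. Since $A\to0$ (Lemma 4), $g=0$ by (AP), so $A=O(\eta)$. Take one of the infinitely many $h$, and $M=\lfloor1/(2\|h\mu\|)\rfloor$. As before (5), $M\|h\mu\|\ge\frac14$, so $M\ge\frac1{4\sigma_h}\ge h^3$. The interval $(\mu M,\mu(M+1)]$ has length $\mu>1$, so it meets every residue class mod $1$, and $S=S_M$ on it. By (5) it contains a $y$ with $|S(y)|\ge\frac{c}{h^2\|h\mu\|}\ge\frac{2cM}{h^2}$, $c>0$ absolute. Since $\mu M<y\le2\mu M$, (3) gives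
$$|A(t)|\ge c_\mu h^{-2}-C_\mu M^{-1}\ge c_\mu h^{-2}-C_\mu h^{-3}.$$
But $t=y^2-\frac14\ge M^2-\frac14\ge\frac1{16\sigma_h^2}-\frac14\ge\frac1{64\sigma_h^2}$ (the last because $\sigma_h\le\frac14$), so $\eta(t)\le h^{-3}$. Letting $h\to\infty$ contradicts $A=O(\eta)$. With $\eta=t^{-1/2}$ we get failure of (b). The map $\mu=\pi/\beta$ preserves null sets and residual sets. This proves (iii).

**Step 6: Neumann lunes and footballs.** The purpose is (iv). On the Neumann lune use $(\sin\vartheta)^\nu C_k^{(\nu+1/2)}(\cos\vartheta)\cos(\nu\alpha)$, $\nu=\mu m$, now with $m\ge0$. On the football use the same functions with $\cos(\nu\alpha)$, $m\ge0$, and $\sin(\nu\alpha)$, $m\ge1$. They lie in $H^1$ (for $m=0$ they are polynomials in $\cos\vartheta$) and are complete as in Section 3. The weak equation holds for test functions $g\in H^1$ that vanish near the two vertices, by Green's formula, because $\partial_\alpha f=0$ on the sides of the Neumann lune and the football has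 no sides. Such $g$ are dense in $H^1$: bounded functions are dense by truncation, and a bounded function may be multiplied by logarithmic cutoffs around the vertices with $\int|\nabla\cdot|^2\to0$. So the Neumann spectrum is the Dirichlet family plus the family $m=0$, and the football spectrum is twice the Dirichlet family plus the family $m=0$.

By (1) with $a=0$ the family $m=0$ adds $\sum_k(y^2-(k+\frac12)^2)_+=\frac23y^3-y\Phi(y)+\Psi(y)$ to $\int_0^tN$. The $y^3$-coefficient becomes $-\frac13+\frac23=\frac13$, resp. $-\frac23+\frac23=0$, matching $B=\frac12$, resp. $B=0$. The Neumann lune has the same $\mathcal A$ and $C$ as $L_\beta$. The football has area $4\beta$ and $C=\frac{4\beta}{12\pi}+2\cdot2\psi(\beta)$, which are twice those of $L_\beta$. So with $(\kappa,\kappa')=(1,\frac13)$, resp. $(2,0)$,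
$$tA(t)=y\bigl(\kappa c_1(v)-\kappa S(y)-\Phi(y)\bigr)+\kappa c_0(v)+\kappa S^\Psi(y)+\Psi(y)+\kappa\kappa_\mu+\kappa'\bigl((t+\tfrac14)^{3/2}-t^{3/2}\bigr).$$
Then (3) reads $A=-\kappa S(y)/y+O(1/y)$, and Lemma 4, Theorem 1, Step 3 and Step 5 go through with only constants changed. In Steps 2 and 4 the additional functions $-\Phi(y)$ and $\Psi(y)$ are continuous and $1$-periodic and enter the coefficients of $y$ and $1$ only, so the conclusions, including $g_1=0$, resp. $g_1=-\kappa\bar\Phi/\mu$, remain. This proves Theorem 3. $\square$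

## 6. Bessel zeros and the spectrum of a sector

For flat surfaces we use the sector $\Omega_\beta$. There is no closed formula for its spectrum, so we begin with what can be said about Bessel zeros from their variational description.

For $\nu>0$ let
$$\mathcal Q_\nu(f)=\int_0^1\Bigl(f'^2+\frac{\nu^2}{r^2}f^2\Bigr)r\,dr,\qquad V=\{f\in AC_{loc}(0,1]:f(1)=0,\ \mathcal Q_\nu(f)<\infty\}.$$
The space $V$ does not depend on $\nu$, is complete for $\mathcal Q_\nu^{1/2}$, and is dense in $L^2(r\,dr)$.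

**Lemma 5.** *In $L^2(r\,dr)$ the form $\mathcal Q_\nu$ has compact resolvent, its eigenfunctions are $J_\nu(j_{\nu,k}r)$, and its eigenvalues are the simple numbers $j_{\nu,k}^2$, $k\ge1$, where $j_{\nu,k}$ is the $k$-th positive zero of $J_\nu$. For $0<\nu<\nu'$:*
$$j_{\nu',k}^2-\nu'^2\ge j_{\nu,k}^2-\nu^2,\qquad j_{\nu',k}\le\tfrac{\nu'}\nu j_{\nu,k},\qquad j_{\nu,k}>\nu .$$
*Moreover $j_{\nu,k}$ is continuous and increasing in $\nu$, and $j_{\nu,k}\ge j_{1/2,k}=k\pi$ for $\nu\ge\frac12$.*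

*Proof.* Compactness: let $\mathcal Q_\nu(f)\le1$. On $[\varepsilon,1]$, $f(1)=0$ and $\int_\varepsilon^1f'^2dr\le\varepsilon^{-1}$, so these $f$ are equicontinuous and bounded, hence precompact in $C[\varepsilon,1]$. Also $\int_0^\varepsilon f^2r\,dr\le\varepsilon^2\int_0^\varepsilon f^2\frac{dr}r\le\varepsilon^2\nu^{-2}$. So $V$ embeds compactly in $L^2(r\,dr)$.

Eigenfunctions: testing against $C_c^\infty(0,1)$, an eigenfunction with eigenvalue $\kappa^2>0$ solves Bessel's equation, so it is a combination of $J_\nu(\kappa r)$ and $Y_\nu(\kappa r)$. Near $0$, $J_\nu(\kappa r)=O(r^\nu)$ and $Y_\nu(\kappa r)\sim-c\,r^{-\nu}$, and $\int f^2\frac{dr}r<\infty$ excludes $Y_\nu$. So $f=J_\nu(\kappa r)$ with $J_\nu(\kappa)=0$. Conversely $f=J_\nu(j_{\nu,k}r)$ is in $V$, and for $g\in V$ integration by parts gives the weak equation provided $rf'g\to0$ at $0$. This holds: $rf'=O(r^\nu)$, and $g(r)^2=-2\int_r^1gg'\,ds\le2(\int g^2\frac{ds}s)^{1/2}(\int g'^2s\,ds)^{1/2}$ is bounded.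

Inequalities: since $\frac1r\ge r$ on $(0,1)$, $\mathcal Q_{\nu'}(f)-\mathcal Q_\nu(f)=(\nu'^2-\nu^2)\int f^2\frac{dr}r\ge(\nu'^2-\nu^2)\int f^2r\,dr$; also $\mathcal Q_{\nu'}\le(\nu'/\nu)^2\mathcal Q_\nu$. Min–max gives the first two inequalities. For an eigenfunction $f$, $j_{\nu,k}^2\int f^2r\,dr=\mathcal Q_\nu(f)\ge\nu^2\int f^2\frac{dr}r>\nu^2\int f^2r\,dr$. The first two inequalities give $j_{\nu,k}<j_{\nu',k}\le\frac{\nu'}\nu j_{\nu,k}$, hence monotonicity and continuity. Finally $J_{1/2}(x)=\sqrt{2/(\pi x)}\sin x$. $\square$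

**The spectrum of $\Omega_\beta$.** The functions $J_{\mu m}(j_{\mu m,k}r)\sin(\mu m\alpha)$, $m,k\ge1$, are smooth inside and satisfy $-\Delta f=j_{\mu m,k}^2f$. As $\mu m>1$ their gradients are bounded; they are continuous on the closure and vanish on the boundary, so they lie in $H^1_0$. By Lemma 5 and completeness of the sines they form a complete orthogonal system. Hence $\sqrt\lambda$ runs over the numbers $j_{\mu m,k}$. Since $\mu>1$, $j_{\mu m,k}\ge\max(\mu m,k\pi)\ge\max(m,k)$, and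
$$\#\{(m,k):j_{\mu m,k}\le x\}\le x^2 .$$

**The smoothed sum.** For a Schwartz function $\varphi:\mathbb R\to\mathbb C$ put $\hat\varphi(\xi)=\int\varphi(u)e^{-i\xi u}du$ and
$$R_\beta(x)=\sum_{m,k\ge1}\varphi(x-j_{\mu m,k}).$$
For fixed $x$, $R_\beta(x)$ is continuous in $\beta\in(0,\pi)$. Each term is, by Lemma 5; and when $\max(m,k)\ge2|x|$ the $(m,k)$ term is $\ll\max(m,k)^{-4}$ uniformly in $\beta$, so the series converges uniformly.

## 7. What an almost periodic expansion would force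

Convolving with $\varphi$, where $\hat\varphi$ has compact support in $(0,\infty)$, selects a band of frequencies of the counting function. We translate the hypothesis of Theorem 2 into a statement about $R_\beta$ *with an explicit rate*.

Replacing $\eta$ by $\max(\sup_{s\ge t}\eta(s),t^{-1/4})$ weakens the hypothesis on $\beta$, so it only enlarges the set that we must show to be meagre. So assume $\eta$ is nonincreasing and $\eta(t)\ge t^{-1/4}$. Suppose that on $\Omega_\beta$, $A(t)=g(\sqrt t)t^{-1/4}+O(\eta(t)t^{-1/4})$ with $g$ u.a.p. On compact subsets of $[1,\infty)$, $A$ and $g$ are bounded and $\eta$ is bounded below, so there is a constant $C_\beta$ with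
$$|A(t)-g(\sqrt t)t^{-1/4}|\le C_\beta\,\eta(t)t^{-1/4}\ (t\ge1),\quad \sup|g|\le C_\beta,\quad|\mathcal A|+|B|+|C|\le C_\beta,\quad|D|\le C_\beta\text{ on }[0,1].$$

**Lemma 6.** *Let $\hat\varphi\in C_c^\infty((0,\infty))$ and $w(x)=\eta(x^2/4)$. Then for $x\ge2$*
$$\bigl|x^{-1/2}R_\beta(x)-\tfrac12(\varphi''*g)(x)\bigr|\le C_\beta\,\kappa_\varphi\,w(x),\tag{7}$$
*with $\kappa_\varphi$ depending only on $\varphi$ and $\eta$, not on $\beta$.*

*Proof.* Let $\kappa$ denote constants that depend only on $\varphi,\eta$. With $n(y)=N(y^2)$, $\varphi(x-j)=\int_j^\infty\varphi'(x-y)\,dy$ gives $R_\beta(x)=\int_0^\infty\varphi'(x-y)n(y)\,dy$; and $n(y)=\mathcal Ay^2+By+C+D(y^2)$.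

*The polynomial.* As $\hat\varphi$ vanishes near $0$, $\varphi'$ is orthogonal to all polynomials. So the polynomial part equals $-\int_{-\infty}^0\varphi'(x-y)(\mathcal Ay^2+By+C)\,dy=O(C_\beta\kappa x^{-10})$, by rapid decay. The part of $\int\varphi'(x-y)D(y^2)dy$ over $[0,1]$ is also $O(C_\beta\kappa x^{-10})$.

*Integration by parts.* Let $E(y)=\int_0^{y^2}D(s)\,ds=y^2A(y^2)$. On $[1,\infty)$, $D(y^2)=E'(y)/(2y)$ a.e., and $|E(1)|\le C_\beta$, so the rest is
$$\int_1^\infty E(y)\Bigl[\frac{\varphi''(x-y)}{2y}+\frac{\varphi'(x-y)}{2y^2}\Bigr]dy+O(C_\beta\kappa x^{-10}).$$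
By hypothesis $E(y)=y^{3/2}g(y)+\rho(y)$ with $|\rho(y)|\le C_\beta y^{3/2}\eta(y^2)$.

- The $\varphi'$-term is $\ll C_\beta\kappa\int_1^\infty y^{-1/2}|\varphi'(x-y)|dy=O(C_\beta\kappa x^{-1/2})$ (split at $y=x/2$).
- The $\rho$-part of the $\varphi''$-term is $\ll C_\beta\int_1^\infty|\varphi''(x-y)|y^{1/2}\eta(y^2)dy$. For $y\ge x/2$ use $\eta(y^2)\le\eta(x^2/4)$, for $y<x/2$ rapid decay: the result is $O(C_\beta\kappa x^{1/2}\eta(x^2/4)+C_\beta\kappa x^{-10})$.
- The $g$-part is $\frac12\int_1^\infty\varphi''(x-y)y^{1/2}g(y)\,dy$. Since $|y^{1/2}-x^{1/2}|\le|y-x|x^{-1/2}$, replacing $y^{1/2}$ by $x^{1/2}$ costs $O(C_\beta\kappa x^{-1/2})$. Extending the integral to $\mathbb R$ costs $O(C_\beta\kappa x^{-9})$.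

Divide by $x^{1/2}$ and use $w(x)\ge(x^2/4)^{-1/4}\ge x^{-1/2}$. $\square$

## 8. Closed paths that disappear at the vertex

Which frequencies should $g$ have? Think of $p$ chords of the unit circle, each subtending the angle $2q\beta/p$ at the center. The total angle is $2q\beta$, which is $q$ times the period $2\beta$ of the doubled sector, so, folded into $\Omega_\beta$, the path closes up. Its length is $\ell(\beta)=2p\sin\frac{q\beta}p$, and such chords exist only if $\frac{q\beta}p<\frac\pi2$. For $p=q=1$, one path in this family starts at the corner $(1,0)$, goes perpendicularly to the other straight side, and returns: it has length $2\sin\beta$, and the foot of the perpendicular, at distance $\cos\beta$ from the vertex, runs into the vertex as $\beta\uparrow\frac\pi2$. So at $\beta_0=\frac{\pi p}{2q}$ a frequency near $2p$ should switch off. This picture is only motivation; Section 9 proves it.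

Does that already refute (a)? No, and here the first approach stops. For *each fixed* $\beta\ne\beta_0$ we shall find $x^{-1/2}R_\beta(x)=F(\beta)e^{i\ell(\beta)x}+o(1)$, which is just what a u.a.p. $g$ would produce. The leading behavior at one angle contains no contradiction. What helps is to vary $\beta$: the limit $|F(\beta)|$ jumps at a dense set of angles, while $R_\beta(x)$ is continuous in $\beta$ for every fixed $x$, and (7) prescribes a *rate* of convergence. Section 10 turns this into a proof. First we need windows in which only one family of paths is seen.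

**The windows.** Let $\mathcal P=\{(p,q)\in\mathbb N^2:p,q\ge1,\ 3\nmid q,\ p<2q\}$ and $\beta_{pq}=\frac{\pi p}{2q}$. The $\beta_{pq}$ are dense in $(0,\pi)$. Fix $(p,q)\in\mathcal P$, write $\beta_0=\beta_{pq}$, and for $P\ge p+1$ put $L_P(\xi)=P\arcsin\frac\xi{2P}$, $\xi\in[2p-1,2p+1]$.

**Lemma 7.** $\gamma_0:=\inf_{P\ge p+1}\|L_P(2p)/\beta_0\|>0$.

*Proof.* If $L_P(2p)=q'\beta_0$ with $q'\in\mathbb Z$, then $\arcsin\frac pP=\pi\frac{q'p}{2qP}$ is a rational multiple of $\pi$ with rational sine $\frac pP\in(0,1)$. By Niven's theorem $\frac pP=\frac12$, so $P=2p$ and $\frac{q'}{4q}=\frac16$, i.e. $3q'=2q$, which contradicts $3\nmid q$. So all the numbers $\|L_P(2p)/\beta_0\|$ are positive. As $P\to\infty$, $L_P(2p)/\beta_0\to p/\beta_0=2q/\pi$, which is irrational. $\square$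

The condition $3\nmid q$ is needed here: for $p=1$, $q=3$, $\beta_0=\frac\pi6$, taking $P=q'=2$ gives $L_2(2)=2\arcsin\frac12=\frac\pi3=2\beta_0$, so the infimum is $0$.

For $P\ge p+1$ we have $\frac\xi{2P}\le\frac{2p+1}{2p+2}<1$, so the $L_P$ are bounded with uniformly bounded derivatives on $[2p-1,2p+1]$. At $\xi=2p$, $\beta=\beta_0$ we have $\frac p\beta\arcsin\frac\xi{2p}=q$. So by continuity we can fix $\delta\in(0,1)$ and an open interval $U=U_{pq}\ni\beta_0$, $U\subset(0,\pi)$, such that: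

1. $\|L_P(\xi)/\beta\|\ge\gamma:=\gamma_0/2$ for all $P\ge p+1$, $|\xi-2p|\le\delta$, $\beta\in U$;
2. $\bigl|\frac p\beta\arcsin\frac\xi{2p}-q\bigr|\le\frac14$ for $\xi\in[2p-\delta,2p]$, $\beta\in U$;
3. for $\beta\in U$, $\beta<\beta_0$: $\frac{q\beta}p\in(0,\frac\pi2)$, $\ell(\beta):=2p\sin\frac{q\beta}p\in[2p-\frac\delta2,2p)$, and $\frac\beta{\pi^2}\sqrt{\frac\pi p}\,\sin^{3/2}\frac{q\beta}p\ge c_0>0$ with $c_0=c_0(p,q)$.

Fix $\varphi=\varphi_{pq}$ with $\hat\varphi\in C_c^\infty((2p-\delta,2p+\delta))$ and $\hat\varphi=1$ on $[2p-\frac\delta2,2p+\frac\delta2]$.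

**Proposition 8.** *Let $\beta\in U\setminus\{\beta_0\}$. As $x\to\infty$, $x^{-1/2}R_\beta(x)=F(\beta)e^{i\ell(\beta)x}+o(1)$, where $F(\beta)=0$ if $\beta>\beta_0$, and $|F(\beta)|=\frac\beta{\pi^2}\sqrt{\frac\pi p}\,\sin^{3/2}\frac{q\beta}p\ge c_0$ if $\beta<\beta_0$.*

## 9. Asymptotics of the smoothed sum at a fixed angle

We prove Proposition 8. Fix $\beta$; implied constants may depend on $\beta,p,q,\varphi$, and $x$ is large. We need two tools.

**Lemma 9 (Kusmin–Landau).** *If $f\in C^1(I)$ is real, $f'$ is monotone and $\|f'\|\ge\gamma>0$ on the interval $I$, then $\sum_{n\in I}e(f(n))=O(1/\gamma)$ and $\sum_{n\in I}a(n)e(f(n))=O((\sup|a|+\mathrm{Var}\,a)/\gamma)$.*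

*Proof.* By continuity $f'$ stays between two consecutive integers. Subtracting an integer multiple of $n$ from $f(n)$ we may assume $f'\in[\gamma,1-\gamma]$. Then $g_n=f(n+1)-f(n)\in[\gamma,1-\gamma]$ is monotone in $n$, and
$$e(f(n))=C_n\bigl(e(f(n+1))-e(f(n))\bigr),\qquad C_n=\frac1{e(g_n)-1}=-\frac12-\frac i2\cot\pi g_n .$$
Summation by parts bounds the first sum by $1+2\sup|C_n|+\sum|C_n-C_{n-1}|$. Here $|C_n|=\frac1{2\sin\pi g_n}\le\frac1{4\gamma}$, and the total variation is at most $\cot\pi\gamma\le\frac1{\pi\gamma}$ because $\cot\pi g_n$ is monotone in $n$. The second claim follows by partial summation. $\square$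

**Lemma 10 (Bessel phase).** *For $x>\nu>0$ let $B_\nu(x)=\sqrt{x^2-\nu^2}-\nu\arccos\frac\nu x-\frac\pi4$, so $B_\nu'(x)=\frac{\sqrt{x^2-\nu^2}}x$. Let $\theta_\nu=\arg H_\nu^{(1)}$ be the continuous argument with $\theta_\nu(x)=x-\frac{\nu\pi}2-\frac\pi4+o(1)$. Then $\theta_\nu'>0$, $J_\nu=|H^{(1)}_\nu|\cos\theta_\nu$, and wherever $3x^2(x^2-\nu^2)^{-3/2}\le\frac12$,*
$$|\theta_\nu(x)-B_\nu(x)|\le9x^2(x^2-\nu^2)^{-3/2}.\tag{8}$$

*Proof.* Since $H^{(1)}_\nu=J_\nu+iY_\nu$ has no zeros on $(0,\infty)$, $\theta_\nu$ is well defined, $J_\nu=|H_\nu^{(1)}|\cos\theta_\nu$, and the Wronskian gives $\theta_\nu'=\frac2{\pi x|H_\nu^{(1)}|^2}>0$.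

*Liouville–Green form.* With $z=e^\sigma$, $u(\sigma)=H^{(1)}_\nu(e^\sigma)$ satisfies $u''+Qu=0$, $Q=z^2-\nu^2$. Let $a=Q^{-1/4}$, $u=aZ$ and $X=B_\nu(z)$, so $dX=Q^{1/2}d\sigma=a^{-2}d\sigma$. Then $u'=a'Z+a^{-1}Z_X$ and $u''=a''Z+a^{-3}Z_{XX}$, so
$$Z_{XX}+Z=\psi Z,\qquad\psi=-a^3a'',\qquad\int|\psi|\,dX=\int|aa''|\,d\sigma .$$
Let $V=V(x)=\int_{\log x}^\infty|aa''|\,d\sigma$. The Volterra equation $Z(X)=e^{iX}+\int_X^\infty\sin(T-X)\psi(T)Z(T)\,dT$ has, by iteration, a solution with $|Ze^{-iX}-1|\le e^V-1$, and it solves the differential equation. As $x\to\infty$, $V\to0$, so $aZ\sim x^{-1/2}e^{iB_\nu(x)}$ and $B_\nu(x)=x-\frac{\nu\pi}2-\frac\pi4+o(1)$. All solutions are spanned by $H^{(1)}_\nu\sim\sqrt{2/(\pi x)}e^{i(x-\nu\pi/2-\pi/4)}$ and $H^{(2)}_\nu=\overline{H^{(1)}_\nu}$; comparing at infinity, $aZ=\sqrt{\pi/2}\,H^{(1)}_\nu$. Hence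
$$H^{(1)}_\nu(x)=\sqrt{2/\pi}\,(x^2-\nu^2)^{-1/4}e^{iB_\nu(x)}(1+\varepsilon),\qquad|\varepsilon|\le e^V-1 .$$

*Bounding $V$.* As $Q'=2z^2$, $a'=-\frac12z^2Q^{-5/4}$ and $aa''=-z^2Q^{-3/2}+\frac54z^4Q^{-5/2}$. With $d\sigma=dz/z$ and $z^3=z(Q+\nu^2)$,
$$V\le\int_x^\infty\Bigl(\frac94zQ^{-3/2}+\frac54\nu^2zQ^{-5/2}\Bigr)dz=\frac94(x^2-\nu^2)^{-1/2}+\frac5{12}\nu^2(x^2-\nu^2)^{-3/2}\le3x^2(x^2-\nu^2)^{-3/2}.$$
The last bound is decreasing in $x$, because its logarithmic derivative is $\frac2x-\frac{3x}{x^2-\nu^2}<0$. So it is $\le\frac12$ exactly on a half-line. There $|\varepsilon|\le e^{1/2}-1<1$, and $\theta_\nu-B_\nu=\mathrm{Arg}(1+\varepsilon)$: both sides are continuous, agree mod $2\pi$, and tend to $0$. Finally $|\mathrm{Arg}(1+\varepsilon)|\le\arcsin|\varepsilon|\le\frac\pi2|\varepsilon|$ and $e^V-1\le1.3V$ for $V\le\frac12$, and $\frac\pi2\cdot1.3\cdot3<9$. $\square$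

**Step 1: discard distant zeros.** Put $\tau=x^{-1/5}$ and $\varrho=x^{1/100}$. Since $\#\{j_{\mu m,k}\le y\}\le y^2$ and $\varphi$ decays faster than any power, the zeros with $|j-x|>\varrho$ contribute $O(x^{-1})$ altogether. Write $\nu=\mu m$, $c=\nu/x$, and $s=s_m=\sqrt{1-c^2}$ if $\nu<x$.

**Step 2: the glancing region is negligible.** Here $\mu m\ge x$ or $s_m<\tau$, so that $\nu\ge0.9x$; near the turning point (8) is useless, and we only count. Let $j=j_{\nu,k}$ with $|j-x|\le\varrho$. Then $j_{\nu,1},\dots,j_{\nu,k}\in(\nu,x+\varrho]$. On this interval $J_\nu(e^\sigma)$ solves $u''+Qu=0$ with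
$$Q\le(x+\varrho)^2-\nu^2\ll x^2\tau^2,$$
because $x\varrho\le x^{8/5}=x^2\tau^2$. The interval has $\sigma$-length $\log\frac{x+\varrho}\nu\le\frac{(x+\varrho)^2-\nu^2}{\nu(x+\varrho+\nu)}\ll\tau^2$. By Sturm comparison consecutive zeros in $\sigma$ are at least $\pi/\sup Q^{1/2}$ apart, so
$$k\le1+\frac1\pi\log\frac{x+\varrho}\nu\cdot\sqrt{(x+\varrho)^2-\nu^2}=O(1+x\tau^3)=O(x^{2/5}).$$
Now fix $k$ and a unit interval $[x+i,x+i+1]$, $|i|\le\varrho+1$, and let $0.9x\le\nu<\nu'$ both have their $k$-th zero in it. By Lemma 5,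
$$1\ge j_{\nu',k}-j_{\nu,k}\ge\frac{(\nu'-\nu)(\nu'+\nu)}{j_{\nu',k}+j_{\nu,k}}\ge\tfrac12(\nu'-\nu).$$
So these $\nu$ lie in an interval of length $2$, which contains at most $3$ values $\mu m$. Since $|\varphi(x-j)|\ll(1+|i|)^{-2}$ on the interval, summing over $i$ and $k$ gives $O(x^{2/5})=o(x^{1/2})$.

**Step 3: locate the zeros in the main region.** Let $\mathcal M=\{m\ge1:\mu m<x,\ s_m\ge\tau\}$ and $m\in\mathcal M$. We linearize the phase. For $|y-x|\le\varrho$, $y^2-\nu^2\ge x^2s^2-2x\varrho\ge\frac12x^2s^2$, as $x^2s^2\ge x^{8/5}$. So $y^2(y^2-\nu^2)^{-3/2}\ll\frac1{xs^3}\le x^{-2/5}$; for large $x$, (8) applies and $|\theta_\nu(y)-B_\nu(y)|\ll\frac1{xs^3}$. Also $B_\nu'(x)=s$ and $0\le B_\nu''(y)=\nu^2y^{-3}(1-\nu^2/y^2)^{-1/2}\ll\frac1{xs}$. By Taylor's formula,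
$$\theta_\nu(y)=B_\nu(x)+s(y-x)+O\Bigl(\frac{\varrho^2}{xs^3}\Bigr),\qquad|y-x|\le\varrho.\tag{9}$$
The zeros of $J_\nu$ are the solutions of $\theta_\nu(y)=(l-\frac12)\pi$, $l\in\mathbb Z$, at most one for each $l$ since $\theta_\nu$ is increasing. Put $d_l=\frac{(l-\frac12)\pi-B_\nu(x)}s$. By (9) a zero $j$ with $|j-x|\le\varrho$ and label $l$ satisfies $j-x=d_l+O(\frac{\varrho^2}{xs^4})$, and $\frac{\varrho^2}{xs^4}\le x^{0.02-1+0.8}=x^{-0.18}$. Conversely, let $|d_l|\le\varrho/2$. By (9), $\theta_\nu(y)-(l-\frac12)\pi=s(y-x-d_l)+s\,O(x^{-0.18})$, which has opposite signs at $y=x\pm\varrho$, so this $l$ does occur. The $d_l$ are spaced by $\pi/s\ge\pi$ and $\varphi$ is Schwartz, so the errors sum over $l$ to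
$$\sum_{k:\,|j_{\nu,k}-x|\le\varrho}\varphi(x-j_{\nu,k})=\sum_{l\in\mathbb Z}\varphi(-d_l)+O\Bigl(\frac{\varrho^2}{xs^4}\Bigr)+O(x^{-3}).$$
Here the last term accounts for the labels with $|d_l|>\varrho/2$ that do not occur. Next we sum over $m$. As $1-c\le s^2\le2(1-c)$, the numbers $1-\frac{\mu m}x$, $m\in\mathcal M$, are at least $\frac{\tau^2}2$ and spaced by $\frac\mu x$. So
$$\sum_{m\in\mathcal M}s_m^{-4}\le\sum_{m\in\mathcal M}\Bigl(1-\frac{\mu m}x\Bigr)^{-2}\ll\tau^{-4}+x\tau^{-2}\ll x^{7/5},$$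
and the total error is $O(x^{0.02-1+1.4})=O(x^{0.42})=o(x^{1/2})$.

**Step 4: Poisson summation over the label.** This turns zeros into paths: the dual variable $P$ will be the number of chords. Since $-d_l=\frac1s\bigl(B_\nu(x)+\frac\pi2-\pi l\bigr)$,
$$\sum_{l}\varphi(-d_l)=\frac s\pi\sum_{P\in\mathbb Z}(-1)^Pe^{2iPB_\nu(x)}\hat\varphi(2Ps).$$
Moreover $B_\nu(x)=x\,b(c)-\frac\pi4$ with $b(c)=\sqrt{1-c^2}-c\arccos c$, $b'=-\arccos c$, $b''=(1-c^2)^{-1/2}$. So
$$R_\beta(x)=\sum_P\frac{(-1)^Pe^{-i\pi P/2}}\pi\,T_P+o(x^{1/2}),\quad T_P=\sum_{m\in\mathcal M}a_P\Bigl(\frac{\mu m}x\Bigr)e^{2iPx\,b(\mu m/x)},\quad a_P(c)=s\,\hat\varphi(2Ps).\tag{10}$$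
On the support of $\hat\varphi$ we have $2p-1<2Ps<2p+1$. Since $s\le1$, $P\ge p$; since $s\ge\tau$, $P\ll1/\tau$.

In $T_P$ the exponential is $e(f(m))$ with $f(m)=\frac{Px}\pi b(\frac{\mu m}x)$ and
$$f'(m)=-\frac P\beta\arccos\frac{\mu m}x=-\frac P\beta\arcsin s_m,$$
monotone in $m$. With $\xi=2Ps$, which is monotone in $c$, $a_P=\frac1{2P}\xi\hat\varphi(\xi)$ has sup and total variation $O(1/P)$. The $m\in\mathcal M$ with $|\xi-2p|\le\delta$ are the integers in an interval. So Lemma 9 is applicable.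

**Step 5: more than $p$ chords.** Let $P\ge p+1$. On the support, $f'=-L_P(\xi)/\beta$ with $|\xi-2p|\le\delta$, so $\|f'\|\ge\gamma$ by property 1. Lemma 9 gives $T_P=O(\frac1{P\gamma})$, and $\sum_{p<P\ll1/\tau}|T_P|=O(\log x)=o(x^{1/2})$. Only $P=p$ remains.

**Step 6: $P=p$, $\beta>\beta_0$.** We show there is no stationary point. On the support $\xi=2ps\in[2p-\delta,2p]$, so $|f'+q|\le\frac14$ by property 2, and $-f'\le\frac{p\pi}{2\beta}<\frac{p\pi}{2\beta_0}=q$. Hence $\|f'\|\ge q-\frac{p\pi}{2\beta}>0$, $T_p=O(1)$ and $R_\beta(x)=o(x^{1/2})$. So $F(\beta)=0$.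

**Step 7: $P=p$, $\beta<\beta_0$.** Now there is exactly one stationary point. Again $|f'+q|\le\frac14$ on the support, and $f'=-q$ exactly at $c_*=\cos\frac{q\beta}p\in(0,1)$; let $s_*=\sin\frac{q\beta}p$. The function $a_p$ is smooth on $[0,1)$ and supported in $s\ge1-\frac\delta{2p}\ge\frac12$, so the restriction $s_m\ge\tau$ is void. By property 3, $2ps_*=\ell(\beta)$ lies where $\hat\varphi=1$, so $a_p(c_*)=s_*$. Let $\chi\in C_c^\infty((\frac{c_*}2,\frac{1+c_*}2))$ with $\chi=1$ near $c_*$.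

*Away from $c_*$.* On each of the two sides of $c_*$ where $\chi a_p\ne a_p$, $\|f'\|=|f'+q|$ is bounded below, by monotonicity of $f'$. By Lemma 9 the part of $T_p$ with amplitude $(1-\chi)a_p$ is $O(1)$. (This includes the end $c=0$, where $a_p$ does not vanish.)

*Near $c_*$.* Poisson summation in $m$, with $2\pi/\mu=2\beta$, gives for the part with amplitude $\chi a_p$
$$\frac x\mu\sum_{h\in\mathbb Z}\int\chi a_p(c)\,e^{ix(2p\,b(c)-2h\beta c)}\,dc .$$
If $h\ne-q$, the derivative of the phase has modulus $|2p\arccos c+2h\beta|=2\beta\bigl|\frac p\beta\arccos c+h\bigr|\ge2\beta(|h+q|-\frac14)\ge\beta|h+q|$ on the support, and the higher derivatives do not depend on $h$. Two integrations by parts bound the integral by $O((x|h+q|)^{-2})$, for a total of $O(x^{-1})$. If $h=-q$, the phase is $\Theta(c)=2p\,b(c)+2q\beta c$. Its only critical point on the support is $c_*$, with $\Theta''(c_*)=2p/s_*>0$ and $\Theta(c_*)=2p\bigl(s_*-c_*\frac{q\beta}p\bigr)+2q\beta c_*=2ps_*=\ell(\beta)$.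 Stationary phase, with error $O(x^{-3/2})$ in the integral, gives
$$T_p=\frac x\mu\,s_*\sqrt{\frac{\pi s_*}{px}}\;e^{i\ell(\beta)x+i\pi/4}+O(1).$$
By (10), $R_\beta(x)=x^{1/2}F(\beta)e^{i\ell(\beta)x}+o(x^{1/2})$ with $|F(\beta)|=\frac1{\pi\mu}s_*^{3/2}\sqrt{\frac\pi p}=\frac\beta{\pi^2}\sqrt{\frac\pi p}\,\sin^{3/2}\frac{q\beta}p\ge c_0$ by property 3. This proves Proposition 8. $\square$

## 10. A rate of convergence against a dense set of jumps

We prove Theorem 2. Let $\eta$ be normalized as in Section 7, so that $w(x)=\eta(x^2/4)$ is nonincreasing with $w\to0$. For $(p,q)\in\mathcal P$ put $f_x^{pq}(\beta)=|x^{-1/2}R_\beta(x)|$, formed with $\varphi=\varphi_{pq}$; it is continuous in $\beta\in(0,\pi)$ by Section 6. Let $\kappa_{pq}=\kappa_{\varphi_{pq}}$ be the constant of Lemma 6.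

**Step 1: cover the good angles by countably many sets.** Suppose $\beta$ satisfies the hypothesis of Section 7 with the u.a.p. function $g$, and let $(p,q)\in\mathcal P$ with $\beta\in U_{pq}\setminus\{\beta_{pq}\}$. By (7) and Proposition 8, $\frac12(\varphi''*g)(x)-F(\beta)e^{i\ell(\beta)x}$ tends to $0$. It is u.a.p., so it vanishes identically by (AP). Now (7) says $|f_x^{pq}(\beta)-|F(\beta)||\le C_\beta\kappa_{pq}w(x)$ for all $x\ge2$: the $o(1)$ of Proposition 8 has become a definite rate. The constant $C_\beta$ does not depend on $(p,q)$. Hence every such $\beta$ lies in $\bigcup_{n\in\mathbb N}Y_n$, where $Y_n$ is the set of all $\beta\in(0,\pi)$ with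
$$|f_x^{pq}(\beta)-f_{x'}^{pq}(\beta)|\le2n\,\kappa_{pq}\,w(\min(x,x'))\quad\text{for all }x,x'\ge2\text{ and all }(p,q)\in\mathcal P\text{ with }\beta\in U_{pq}\setminus\{\beta_{pq}\}.$$

**Step 2: each $Y_n$ is closed in $(0,\pi)$.** For fixed $x,x',p,q$ the condition defines the union of the complement of the open set $U_{pq}\setminus\{\beta_{pq}\}$ with the set where a continuous function of $\beta$ is at most a constant. Both are closed, and $Y_n$ is an intersection of such unions.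

**Step 3: no $Y_n$ contains a nonempty open interval $J$.** Suppose one does. By density pick $(p,q)\in\mathcal P$ with $\beta_0=\beta_{pq}\in J$, and choose $x\ge2$ with $2n\kappa_{pq}w(x)<c_0/4$. For $\beta\in J\cap U_{pq}$, $\beta\ne\beta_0$, let $x'\to\infty$ in the defining inequality. By Proposition 8, $|f_x^{pq}(\beta)-|F(\beta)||\le2n\kappa_{pq}w(x)<c_0/4$. Hence
$$f_x^{pq}(\beta)\le\tfrac14c_0\quad(\beta>\beta_0),\qquad f_x^{pq}(\beta)\ge\tfrac34c_0\quad(\beta<\beta_0).$$
With this one fixed $x$, that contradicts the continuity of $f_x^{pq}$ at $\beta_0$.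

**Step 4: conclude.** Each $Y_n$ is closed without interior points, hence nowhere dense, so $\bigcup_nY_n$ is meagre, and it contains every $\beta$ that satisfies the hypothesis. This proves the first claim of Theorem 2. By Baire's theorem the complement of $\bigcup_nY_n$ in $(0,\pi)$ is residual and nonempty. Take $\eta=t^{-1/4}$: for each $\beta$ in this complement no u.a.p. $g$ satisfies $A(t)=g(t^{1/2})t^{-1/4}+O(t^{-1/2})$ on the flat surface $\Omega_\beta$, so the first formula of (a) fails there. Together with Theorem 1, both parts of the conjecture are false. $\blacksquare$
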